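\title{A sharp Zarankiewicz bound for segments and perpendicular rectangles in $\mathbb{R}^3$}

\begin{abstract}
Take $n$ segments in $\mathbb{R}^3$ parallel to the first coordinate axis and $n$ axis-parallel rectangles perpendicular to it, and suppose that no $t$ segments all meet the same $t$ rectangles. We prove that the largest possible number of intersecting pairs is $\Theta\bigl(tn\,\frac{\log(16n/t)}{\log\log(16n/t)}\bigr)$, uniformly for $n\ge t\ge2$. For fixed $t$ this is $\Theta\bigl(tn\frac{\log n}{\log\log n}\bigr)$, the same order as for points and rectangles in the plane. The proof reads the first coordinate as time and charges each incidence either to its segment or to its rectangle by counting scales.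
\end{abstract}

\section{Introduction}

An axis-parallel \emph{box} in $\mathbb{R}^d$ is a product $[a_1,b_1]\times\cdots\times[a_d,b_d]$ with $a_i\le b_i$. For $J\subseteq[d]=\{1,\dots,d\}$, the box has \emph{direction set} $J$ if $a_i=b_i$ for every $i\notin J$; it may also be degenerate in coordinates of $J$. Given $\vec J=(J_1,J_2)$, consider two multisets of $n$ boxes each, those of the first with direction set $J_1$ and those of the second with direction set $J_2$. Their \emph{intersection graph} is the bipartite graph in which a member of the first multiset is joined to a member of the second when the two boxes intersect. It is \emph{$K_{t,t}$-free} if there are no $t$ members of the first multiset and $t$ members of the second such that all $t^2$ pairs intersect. Let $z_d^{\vec J}(n;t)$ be the largest number of edges of such a $K_{t,t}$-free intersection graph. (With $r$ multisets the same definition gives a problem on $r$-uniform hypergraphs; we need only $r=2$.)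

If all boxes pass through one point there are $n^2$ edges, and forbidding $K_{t,t}$ rules this out once $n\ge t$. About $tn$ edges are always available: let $t-1$ members of one multiset meet all members of the other. The quantity of interest is the factor by which $z_d^{\vec J}(n;t)$ exceeds $tn$. For points versus boxes it is known that
\begin{equation}\label{eq:pointsboxes}
z_d^{(\varnothing,[d])}(n;t)=\Theta\Bigl(tn\Bigl(\frac{\log n}{\log\log n}\Bigr)^{d-1}\Bigr).
\end{equation}

This paper concerns
\[
z(n;t)=z_3^{(\{1\},\{2,3\})}(n;t).
\]
Write the coordinates of $\mathbb{R}^3$ as $(\tau,x,y)$. The first family consists of $n$ segments $p=[\alpha_p,\beta_p]\times\{x_p\}\times\{y_p\}$ and the second of $n$ rectangles $b=\{\tau_b\}\times[x_b^-,x_b^+]\times[y_b^-,y_b^+]$. They intersect if and only if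
\begin{equation}\label{eq:incidence}
\alpha_p\le\tau_b\le\beta_p,\qquad x_b^-\le x_p\le x_b^+,\qquad y_b^-\le y_p\le y_b^+ .
\end{equation}
It is known that $z(n;t)=\Omega\bigl(tn\frac{\log n}{\log\log n}\bigr)$ for $t\ge2$ and $n\to\infty$. The problem, posed by Chao, Dong, Liu, Shu and Wang~\cite{CDLSW}, is to determine the order of magnitude of $z(n;t)$ as $n\to\infty$, with explicit dependence on $t$.

Two answers suggest themselves. If everything lies in the plane $\tau=0$, the segments are points, and we are in the case $d=2$ of \eqref{eq:pointsboxes}, where the exponent is $1$. On the other hand, \eqref{eq:incidence} is a conjunction of three conditions ``a number lies in an interval'', exactly as for a point in a box of $\mathbb{R}^3$, where the exponent is $2$. The only difference is that in the first coordinate the roles are exchanged: the rectangle supplies the number and the segment supplies the interval. This exchange removes the whole effect of the third coordinate. All logarithms are to base $2$.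

\begin{theorem}\label{thm:main}
Let $\Lambda(u)=\dfrac{\log(16u)}{\log\log(16u)}$. There are absolute constants $0<c<C$ such that for all integers $n\ge t\ge2$,
\[
c\,tn\,\Lambda(n/t)\le z(n;t)\le C\,tn\,\Lambda(n/t).
\]
In particular $z(n;t)=\Theta\bigl(tn\frac{\log n}{\log\log n}\bigr)$ with absolute constants for $n\ge\max(t^2,16)$, hence for every fixed $t\ge2$ as $n\to\infty$.
\end{theorem}

For $t>n$ no $K_{t,t}$ can occur and $z(n;t)=n^2$, so the theorem covers the whole range of $t$. Families of unequal sizes $m$ and $n$ with $m+n\ge t$ can be padded with isolated objects to size $m+n$ each, so they have $O\bigl(t(m+n)\Lambda((m+n)/t)\bigr)$ edges.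

The function $u/\log u$ is increasing for $u\ge e$, and $\log(16u)\ge4$ for $u\ge1$. Hence $\Lambda$ is increasing on $[1,\infty)$ and $\Lambda\ge\Lambda(1)=2$ there. The second statement of the theorem follows from the first: if $n\ge\max(t^2,16)$, then $\sqrt n\le n/t\le n$, and $\Lambda(n)\le\frac{2\log n}{\log\log n}$ because $16n\le n^2$, while $\Lambda(\sqrt n)\ge\frac{\log n}{3\log\log n}$ because $16\sqrt n\le n^{3/2}$ gives $\log\log(16\sqrt n)\le\log\log n+1\le\frac32\log\log n$.

Section~\ref{sec:lower} gives the lower bound in the form uniform in $t$. For the upper bound we read $\tau$ as time. Section~\ref{sec:plane} develops the planar geometry and carries out the whole argument when time plays no role and $t=2$. Section~\ref{sec:windows} adapts the count around a fixed segment to the presence of time, Section~\ref{sec:good} discards a controlled set of incidences, and Section~\ref{sec:rectangle} bounds the remaining incidences inside a fixed rectangle.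

\section{The lower bound}\label{sec:lower}

We realize the point--line incidences of a grid by points and rectangles in the plane $\tau=0$. Let $k\ge1$. For $a\in\{0,\dots,k-1\}^k$ let $p_a$ be the point with
\[
x=\sum_{i=1}^k a_ik^{k-i},\qquad y=\sum_{i=1}^k a_ik^{i-1},
\]
so that $x$ reads the digits of $a$ in base $k$ from the left and $y$ reads them from the right. An interval in $x$ can then fix a prefix of $a$, and an interval in $y$ can fix a suffix. Precisely, fix $j\in[k]$ and digits $a_i$ for $i\ne j$, put $X=\sum_{i<j}a_ik^{k-i}$ and $Y=\sum_{i>j}a_ik^{i-1}$, and consider the rectangle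
\[
[X,\,X+k^{k-j+1}-1]\times[Y,\,Y+k^j-1].
\]
In the $x$-coordinate of $p_{a'}$ the digits $a'_i$ with $i<j$ contribute a multiple of $k^{k-j+1}$ and the others contribute an integer in $[0,k^{k-j+1}-1]$; so this coordinate lies in the first interval if and only if $a'_i=a_i$ for all $i<j$. In the $y$-coordinate the digits with $i>j$ contribute a multiple of $k^j$ and the others an integer in $[0,k^j-1]$; so it lies in the second interval if and only if $a'_i=a_i$ for all $i>j$. The rectangle therefore contains exactly the $k$ points of one axis-parallel line of the grid $\{0,\dots,k-1\}^k$. There are $k\cdot k^{k-1}=k^k$ such lines. Two distinct points of a line differ in exactly one digit, which determines the line; so two lines share at most one point. We obtain $k^k$ points and $k^k$ rectangles with $k^{k+1}$ incidences and no $K_{2,2}$.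

For $k=2$ the points are $(0,0),(1,2),(2,1),(3,3)$, the rectangles are $[0,3]\times[0,1]$, $[0,3]\times[2,3]$, $[0,1]\times[0,3]$, $[2,3]\times[0,3]$, and the intersection graph is a cycle of length $8$.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:main}]
Let $N=\lfloor n/(t-1)\rfloor\ge\frac{n}{2(t-1)}$, and let $k\ge1$ be maximal with $k^k\le N$. Take $\lfloor N/k^k\rfloor\ge N/(2k^k)$ translates of the configuration, so far apart that a rectangle contains only points of its own translate. Repeat every point and every rectangle $t-1$ times, and add isolated objects until both families have $n$ members. A $K_{t,t}$ would involve at least two distinct original points and two distinct original rectangles, and these would form a $K_{2,2}$ in one translate. So the graph is $K_{t,t}$-free, and it has at least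
\[
\frac{N}{2k^k}\,k^{k+1}(t-1)^2\ge\frac14\,n(t-1)k\ge\frac18\,tnk
\]
edges. It remains to show $k\ge\Lambda(n/t)/5$. Note that $n/t<N+1$. If $N<16$, then $\Lambda(n/t)\le\Lambda(16)=8/3$ and $k\ge1$ suffices. Let $N\ge16$. If $k+1<\frac{\log N}{\log\log N}$, then $\log(k+1)\le\log\log N$ and $(k+1)\log(k+1)<\log N$, contradicting $(k+1)^{k+1}>N$. Hence $2k\ge k+1\ge\frac{\log N}{\log\log N}$. Since $n/t\le2N$ and $\log(32N)\le\frac94\log N$, we get $\Lambda(n/t)\le\Lambda(2N)\le\frac94\cdot\frac{\log N}{\log\log N}\le\frac92k$.
\end{proof}

\section{Scales in the plane}\label{sec:plane}

\subsection{Normalization}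

From now on we fix $n\ge t\ge2$ and a $K_{t,t}$-free configuration with $I$ intersecting pairs. A segment $p$ is called a \emph{point}; it has a \emph{position} $(x_p,y_p)$ and is \emph{alive} during $[\alpha_p,\beta_p]$. A rectangle $b$ has a \emph{time} $\tau_b$ and a \emph{shape} $[x_b^-,x_b^+]\times[y_b^-,y_b^+]$. We write $p\in b$, and call $(p,b)$ an \emph{incidence}, if \eqref{eq:incidence} holds: $p$ is alive at time $\tau_b$ and its position lies in the shape of $b$.

In each coordinate there are $n$ numbers and $n$ intervals. Extend every interval at both ends by some $\varepsilon>0$ smaller than all positive differences of values occurring in that coordinate. No condition in \eqref{eq:incidence} changes, and now no number is an endpoint of an interval. A small perturbation then makes all $3n$ values in each coordinate distinct, again without changing \eqref{eq:incidence}. Finally, only the order in each coordinate matters, so we may apply increasing maps. Thus we assume: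
\begin{quote}
each of the sets $\{x_p\}$, $\{y_p\}$, $\{\tau_b\}$ equals $\{1,\dots,n\}$; all endpoints lie in $(0,n+1)$; and all $3n$ values in each coordinate are distinct.
\end{quote}
This normalization is preserved by the reflections $x\mapsto n+1-x$ and $y\mapsto n+1-y$, by the exchange of $x$ and $y$, and by the time reversal $\tau\mapsto n+1-\tau$. These are the symmetries used below.

For $p\in b$ define the distances from $p$ to the sides of $b$, and the past and future of $p$ at $b$:
\begin{gather*}
L=x_p-x_b^-,\quad R=x_b^+-x_p,\quad D=y_p-y_b^-,\quad U=y_b^+-y_p,\\
P=\tau_b-\alpha_p,\quad F=\beta_p-\tau_b .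
\end{gather*}
We write $L(p,b)$ and so on when needed, and $\ell_p=\beta_p-\alpha_p=P+F$. All these numbers are positive and less than $n+1\le2n$. The normalization makes lengths count objects: an interval that contains $t$ of the integers $1,\dots,n$ has length at least $t-1\ge t/2$. So the lengths that matter lie between $t/2$ and $2n$, and the number of dyadic scales available is
\[
B=\log(4n/t).\qquad\text{Put }K=B/\log B .
\]
The upper bound will follow from the next statement.

\begin{proposition}\label{prop:upper}
There is an absolute constant $B_0\ge e$ such that $I\le2\cdot10^5\,tnK$ whenever $B\ge B_0$.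
\end{proposition}

Indeed, if $B\ge B_0$ then $K\le\Lambda(n/t)$, because $e\le B\le\log(16n/t)$; and if $B<B_0$ then $n<2^{B_0}t$ and $I\le n^2\le2^{B_0}tn\,\Lambda(n/t)$.

\subsection{Strips, cells and chains}

Let $p\in b$ and $s>0$. The horizontal and vertical lines through the position of $p$ cut the shape of $b$ into four quadrants. In the upper right quadrant define the \emph{horizontal $s$-strip} and the \emph{vertical $s$-strip}
\[
(x_p,\,x_b^+]\times(y_p,\,y_p+2^{-s}U],\qquad (x_p,\,x_p+2^{-s}R]\times(y_p,\,y_b^+],
\]
and let the \emph{$s$-cell} be their intersection. The other quadrants are treated by reflection, with $L$ in place of $R$ on the left and $D$ in place of $U$ below. Thus $(p,b)$ has eight $s$-strips, one of each \emph{type} (quadrant, and horizontal or vertical), and four $s$-cells; see Figure~\ref{fig:strips}. A point lies in a strip or cell if its position does.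

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!20] (0,1.5) rectangle (8,2.75);
\fill[gray!20] (2.25,0) rectangle (4.25,5);
\fill[gray!55] (2.25,1.5) rectangle (4.25,2.75);
\draw (0,0) rectangle (8,5);
\draw[dashed] (0,2) -- (8,2);
\draw[dashed] (3,0) -- (3,5);
\draw[very thick] (3,2) rectangle (8,2.75);
\fill (3,2) circle (2.5pt) node[below left] {$p$};
\draw[<->] (0,-0.3) -- node[below] {$L$} (3,-0.3);
\draw[<->] (3,-0.3) -- node[below] {$R$} (8,-0.3);
\draw[<->] (-0.3,0) -- node[left] {$D$} (-0.3,2);
\draw[<->] (-0.3,2) -- node[left] {$U$} (-0.3,5);
\draw[<->] (8.3,2) -- node[right] {$2^{-s}U$} (8.3,2.75);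
\end{tikzpicture}
\caption{A point $p$ in the shape of a rectangle, with $s=2$. The dashed lines cut the shape into four quadrants. Each quadrant contains a horizontal and a vertical strip along the dashed lines (shaded), of thickness $2^{-s}$ times the extent of the quadrant, and their intersection, a cell (dark). The upper right horizontal strip is outlined.}
\label{fig:strips}
\end{figure}

A point $q$ in a strip of $(p,b)$ is almost level with $p$ on the scale of $b$. A second rectangle through $p$ that is longer than $b$ along the strip can avoid $q$ only by being $2^s$ times thinner. This can happen only $B/s$ times.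

\begin{lemma}[chains]\label{lem:chain}
Let $s>0$, let $p$ be a point, and fix a type of strip. Let $S$ be a set of rectangles containing $p$, and for $b\in S$ let $Q(b)$ be a set of $t-1$ points in the $s$-strip of $(p,b)$ of that type. Suppose that for all distinct $b,b'\in S$ some point of $Q(b)$ lies outside the shape of $b'$. Then $|S|\le B/s$.
\end{lemma}

\begin{proof}
By symmetry take the upper right horizontal strip. Let $b,b'\in S$ with $x_b^+<x_{b'}^+$. Every $q\in Q(b)$ satisfies $x_{b'}^-<x_p<x_q\le x_b^+<x_{b'}^+$ and $y_q>y_p>y_{b'}^-$. A point $q\in Q(b)$ outside the shape of $b'$ must therefore have $y_q>y_{b'}^+$, which gives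
\[
U(p,b')<y_q-y_p\le2^{-s}U(p,b).
\]
So if $S$ is ordered by increasing $x^+$, then $U$ drops by a factor more than $2^s$ at each step. For every $b\in S$ the numbers $y_q-y_p$, $q\in Q(b)$, are $t-1$ distinct positive integers, so $U(p,b)\ge2^s(t-1)\ge2^st/2$. Comparing the first and the last member of $S$ gives $2n>2^{s(|S|-1)}\cdot2^st/2$, that is, $s|S|<B$.
\end{proof}

The second tool looks at a fixed rectangle and splits its points into few classes inside which points lie in each other's strips. Strips are thin near the side toward which they are measured, so points close to two sides need a separate treatment.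

\begin{lemma}[corners and slabs]\label{lem:decomp}
Let $\sigma,s>0$, let $b$ be a rectangle and $X$ a set of points $p\in b$. Then $X$ is the union of four \emph{corner classes} and at most $4(\sigma+1)\lceil2^s\rceil$ \emph{slab classes} with the following properties.
\begin{itemize}
\item[(a)] For $p,q$ in the upper right corner class, $|x_p-x_q|<2^{-\sigma}L(p,b)$ and $|y_p-y_q|<2^{-\sigma}D(p,b)$. The other three classes have the reflected property.
\item[(b)] For each slab class, either every member lies in one of the four horizontal $s$-strips of every other member, or the same holds with vertical strips.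
\end{itemize}
\end{lemma}

\begin{proof}
Let $H_x=L+R$ and $H_y=D+U$ be the side lengths of $b$. The upper right corner class consists of the $p\in X$ with $R<2^{-\sigma-1}H_x$ and $U<2^{-\sigma-1}H_y$. For two of its members, $|y_p-y_q|<2^{-\sigma-1}H_y$ and $D(p,b)=H_y-U(p,b)>H_y/2$, so $|y_p-y_q|<2^{-\sigma}D(p,b)$; the same computation with $x,R,L$ gives the other inequality. The other corner classes are defined by reflection.

A point in no corner class has $\min(U,D)\ge2^{-\sigma-1}H_y$ or $\min(L,R)\ge2^{-\sigma-1}H_x$, so it satisfies one of four symmetric conditions, of which we treat $2^{-\sigma-1}H_y\le U\le D$. Here $U\le H_y/2$, so $2^{-j-1}H_y<U\le2^{-j}H_y$ for an integer $j$ with $1\le j\le\sigma+1$. The points with a given $j$ lie in a horizontal band of height $2^{-j-1}H_y$; cut it into $\lceil2^s\rceil$ slabs of equal height, each giving one class. For $p\ne q$ in one class,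
\[
0<|y_p-y_q|\le2^{-s}2^{-j-1}H_y<2^{-s}U(p,b)\le2^{-s}D(p,b),
\]
and $x_q\ne x_p$, so $q$ lies in a horizontal $s$-strip of $(p,b)$.
\end{proof}

\subsection{The static case with $t=2$}\label{sec:static}

Suppose that $t=2$ and every point is alive at every time $\tau_b$. We show that $I=O(nK)$; this is the skeleton of the general proof. Let $s=\frac12\log B$, and call an incidence $(p,b)$ \emph{crowded} if one of its eight $s$-strips contains a point.

\emph{Crowded incidences are charged to the point.} Fix $p$ and a type, let $S$ be the set of rectangles $b\ni p$ whose strip of that type contains a point, and let $Q(b)$ consist of one such point $q$. If $q$ were in the shape of another $b'\in S$, then $p,q,b,b'$ would form a $K_{2,2}$. Lemma~\ref{lem:chain} gives $|S|\le B/s=2K$, so there are at most $16Kn$ crowded incidences.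

\emph{The others are charged to the rectangle.} Fix $b$, let $X$ be the set of $p\in b$ with $(p,b)$ not crowded, and apply Lemma~\ref{lem:decomp} with $\sigma=s$. A slab class has at most one member, by (b). So does a corner class: of two members of the upper right class, the lower one lies in a lower horizontal $s$-strip of the higher one, by (a). Thus $|X|\le4+4(s+1)\lceil2^s\rceil=O(\sqrt B\log B)$, which is $O(K)$.

The point pays $B/s$ and the rectangle pays about $s2^s$. The second quantity stays below $K$ only for $s\le\log B$, and this is the source of the denominator $\log B$ in $K$.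

\section{Windows and companions}\label{sec:windows}

With time present, the first half of the static argument breaks at one place: the point $q$ may lie in the shape of $b'$ and still miss $b'$, because it is not alive at time $\tau_{b'}$. The remedy is to compare only rectangles that are close in the time order of the rectangles through $p$, and to admit only those $q$ that live long enough.

For a point $p$, list the rectangles containing $p$ by increasing time, and let $w\ge1$ be an integer. The incidence $(p,b)$ \emph{has a $w$-window} if at least $w$ rectangles of the list precede $b$ and at least $w$ follow it. Then let $b^{-w}$ and $b^{+w}$ be the $w$-th rectangles of the list before and after $b$, and put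
\[
\pi_w(p,b)=\tau_b-\tau_{b^{-w}},\qquad\varphi_w(p,b)=\tau_{b^{+w}}-\tau_b .
\]
The times are distinct integers in $[\alpha_p,\beta_p]$, so
\begin{equation}\label{eq:window}
w\le\pi_w\le P,\qquad w\le\varphi_w\le F .
\end{equation}
A point $q\in b$, $q\ne p$, is a \emph{forward $w$-companion} of $p$ at $b$ if $F(q,b)\ge\varphi_w(p,b)$, that is, if $q$ is still alive at the time of $b^{+w}$. It is a \emph{backward $w$-companion} if $P(q,b)\ge\pi_w(p,b)$, and a \emph{$w$-companion} if it is both. The relation is not symmetric: the window belongs to $p$.

\begin{definition}\label{def:crowded}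
Let $s>0$ and let $(p,b)$ have a $w$-window. It is \emph{$(w,s)$-strip-crowded} if one of its eight $s$-strips contains $t-1$ points that are $w$-companions of $p$ at $b$. It is \emph{$(w,s)$-cell-crowded} if one of its four $s$-cells contains $t-1$ forward $w$-companions or $t-1$ backward $w$-companions of $p$ at $b$.
\end{definition}

The second notion is needed for the corner classes. If $q$ is below and to the left of $p$ in the upper right corner class, then $q$ lies in strips of $p$, but $p$ need not lie in a strip of $q$, so strips give information in one direction only. On the other hand $q$ lies in a cell of $p$, and for cells one-sided companions can be controlled. The price is that a forward companion of $p$ at $b$ is useful only against later rectangles. The order of comparison is then dictated by time and not by geometry, and the chain of Lemma~\ref{lem:chain} is replaced by a packing in two dimensions.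

\begin{lemma}[packings]\label{lem:packing}
Let $s>0$, let $p$ be a point, and fix a quadrant. Let $S$ be a linearly ordered set of rectangles containing $p$, and for $b\in S$ let $Q(b)$ be a set of $t-1$ points in the $s$-cell of $(p,b)$ in that quadrant. Suppose that whenever $b$ precedes $b'$ in $S$, some point of $Q(b)$ lies outside the shape of $b'$. Then $|S|\le(B/s)^2$.
\end{lemma}

\begin{proof}
By symmetry take the lower left quadrant, and put $u_b=\log L(p,b)$, $v_b=\log D(p,b)$. Let $b$ precede $b'$ and let $q\in Q(b)$ lie outside the shape of $b'$. Since $x_q<x_p<x_{b'}^+$ and $y_q<y_p<y_{b'}^+$, we have $x_q<x_{b'}^-$ or $y_q<y_{b'}^-$. In the first case $L(p,b')<x_p-x_q\le2^{-s}L(p,b)$, so $u_{b'}<u_b-s$; in the second case $v_{b'}<v_b-s$. Hence the squares $(u_b-s,u_b]\times(v_b-s,v_b]$ are pairwise disjoint: a common point $(u,v)$ of the squares of $b$ and $b'$ would give $u_{b'}\ge u>u_b-s$ and $v_{b'}\ge v>v_b-s$. The numbers $x_p-x_q$ for $q\in Q(b)$ are distinct positive integers, and so are the numbers $y_p-y_q$; hence $L(p,b),D(p,b)\ge2^st/2$. All squares therefore lie in $(\log(t/2),\log(2n)]^2$, a square of side $B$, and comparing areas gives $|S|s^2\le B^2$.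
\end{proof}

For $t>2$ the set $Q(b)$ may lie in a few other rectangles through $p$. A standard fact removes these exceptions at the cost of a factor $O(t)$. A set of vertices of a digraph is \emph{independent} if no arc joins two of them in either direction.

\begin{lemma}\label{lem:indep}
A finite digraph on $N$ vertices with all out-degrees at most $d$ has an independent set of size at least $N/(2d+1)$.
\end{lemma}

\begin{proof}
Any $N'$ vertices span at most $dN'$ arcs, so one of them is adjacent to at most $2d$ of the others. Remove such vertices one at a time and color them in the reverse order: $2d+1$ colors suffice for a proper coloring. Take the largest color class.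
\end{proof}

\begin{lemma}\label{lem:crowded}
Let $s>0$ and $w\ge1$. At most $16t\,(B/s)\,(I/w+n)$ incidences are $(w,s)$-strip-crowded, and at most $16t\,(B/s)^2(I/w+n)$ are $(w,s)$-cell-crowded.
\end{lemma}

\begin{proof}
Split the list of each point $p$ into $\lceil\deg p/w\rceil$ \emph{blocks} of at most $w$ consecutive rectangles, where $\deg p$ is the length of the list. There are at most $I/w+n$ blocks in total. If $b,b'$ are in one block of $p$ and $(p,b)$ has a $w$-window, then $\tau_{b^{-w}}\le\tau_{b'}\le\tau_{b^{+w}}$. So a $w$-companion of $p$ at $b$ is alive at time $\tau_{b'}$. A forward companion is alive throughout $[\tau_b,\tau_{b^{+w}}]$, hence at $\tau_{b'}$ if $\tau_{b'}>\tau_b$, and a backward companion is alive at $\tau_{b'}$ if $\tau_{b'}<\tau_b$.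

Each notion of crowding has eight types: the eight strips, or the four cells with a direction of time. Fix $p$, a block and a type. Let $S$ be the set of $b$ in the block for which $(p,b)$ is crowded of that type, and let $Q(b)$ be a set of $t-1$ points as in Definition~\ref{def:crowded}. Draw an arc $b\to b'$ between distinct members of $S$ if $q\in b'$ for all $q\in Q(b)$. The $t$ points of $\{p\}\cup Q(b)$ are in $b$ and in all out-neighbors of $b$; as there is no $K_{t,t}$, the out-degree of $b$ is at most $t-2$. By Lemma~\ref{lem:indep} there is an independent $S'\subseteq S$ with $|S|\le(2t-3)|S'|\le2t|S'|$.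

For distinct $b,b'\in S'$ some $q\in Q(b)$ has $q\notin b'$; if $q$ is alive at $\tau_{b'}$, it lies outside the shape of $b'$. For strips this applies to all pairs, and Lemma~\ref{lem:chain} gives $|S'|\le B/s$. For cells, order $S'$ by increasing time in the forward types and by decreasing time in the backward types; then it applies whenever $b$ precedes $b'$, and Lemma~\ref{lem:packing} gives $|S'|\le(B/s)^2$. Sum over the eight types and all blocks.
\end{proof}

This proof is the only place where $K_{t,t}$-freeness enters the upper bound.

\section{Good incidences}\label{sec:good}

Windows repair the count around a point and create two new difficulties. First, the term $I/w$ in Lemma~\ref{lem:crowded} must be absorbed into $I$, so $w$ must exceed $tB/s$ for strips and $t(B/s)^2$ for cells. Second, an uncrowded incidence limits only the companions in a strip, so a class of Lemma~\ref{lem:decomp} may contain many points that are not companions of one another. We shall see that such points have rapidly decreasing futures, provided that windows are short compared to lifetimes. Long windows help with the first difficulty and short windows with the second, and the two kinds of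 classes need different compromises.

\emph{Slab classes.} There are about $\sigma2^s$ of them, and this must be well below $K$. We take $s=\frac1{10}\log B$. Then $B/s=10K$, which produces the main term, and the window must have size $W\approx tK$.

\emph{Corner classes.} These use cells, at a cost $(B/\sigma)^2$ that must stay below $K$, while the number of slab classes requires $\sigma$ well below $K$. We take $\sigma=B^{3/5}$. A window of size $V\approx tB^{9/10}$ then suffices, and since $V$ is smaller than $tK$ by a power of $B$, we can afford to demand that $V$-windows be shorter than lifetimes by a factor $G$ that is a power of $B$.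

Set
\[
\sigma=B^{3/5},\quad s=\tfrac1{10}\log B,\quad G=B^{1/20},\quad V=t\lceil B^{9/10}\rceil,\quad W=640\,t\lceil K\rceil ,
\]
and choose $B_0\ge e$ so large that for all $B\ge B_0$
\begin{equation}\label{eq:B0}
\begin{gathered}
\log B\ge100,\qquad 16B^{-1/2}+16B^{-1/10}\le\tfrac14,\\
16B^{2/5}+16B^{4/5}+4B^{19/20}\le K,\qquad128B^{7/10}(3+G\log B)\le K .
\end{gathered}
\end{equation}
This is possible since every exponent of $B$ on the left of the last two inequalities is below $1$. Assume $B\ge B_0$. Then $G/2\ge B^{1/25}$ by the first inequality, $B^{9/10}\le K$ by the third, and so $t\le V\le W\le1280\,tK$ and $V\le2tB^{9/10}$.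

An incidence is \emph{young} if $F\ge P$ and \emph{old} if $P\ge F$. Every incidence is young or old, time reversal exchanges the two notions, and a young incidence has $P\le\ell_p/2\le F$.

\begin{definition}
An incidence $(p,b)$ is \emph{good} if
\begin{itemize}
\item[(G0)] it has a $W$-window (hence also a $V$-window);
\item[(G1)] it is not $(V,\sigma)$-strip-crowded;
\item[(G2)] it is not $(V,\sigma)$-cell-crowded;
\item[(G3)] it is not $(W,s)$-strip-crowded;
\item[(G4)] $\pi_V+\varphi_V\le\ell_p/G$ and $\pi_W+\varphi_W\le\ell_p/4$;
\item[(G5)] if it is young, then $\log(F/\varphi_W)\ge G^{-1}\log(\varphi_W/P)$; if it is old, then $\log(P/\pi_W)\ge G^{-1}\log(\pi_W/F)$.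
\end{itemize}
\end{definition}

Goodness is invariant under all the symmetries. For the long window, (G4) can be afforded only with a constant factor, since a factor $\Gamma$ costs about $W\Gamma$ incidences per point. Condition (G5) is the substitute. For a young incidence put
\[
\lambda=\log(\varphi_W/P),\qquad\mu=\log(F/\varphi_W).
\]
On the logarithmic scale $\lambda$ is the distance from $P$ up to $\varphi_W$, and $\mu$ is the distance from $\varphi_W$ up to $F$. For a young incidence (G4) gives $\varphi_W\le\ell_p/4\le F/2$, that is,
\begin{equation}\label{eq:mu}
\mu\ge1,
\end{equation}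
and (G5) adds that $\mu\ge\lambda/G$. It is cheap because a failure divides the quantity $\log(\ell_p/P)$, which ranges only over $[1,B]$, by about $G$ within $W$ steps of the list of $p$.

\begin{lemma}\label{lem:bad}
At most $I/2+77000\,tKn$ incidences are not good.
\end{lemma}

\begin{proof}
(G0) fails only for the first $W$ and the last $W$ rectangles of a list: at most $2Wn$ incidences.

By Lemma~\ref{lem:crowded} with $B/\sigma=B^{2/5}$ and $V\ge tB^{9/10}$, (G1) fails for at most $16B^{-1/2}I+16tB^{2/5}n$ incidences and (G2) for at most $16B^{-1/10}I+16tB^{4/5}n$. With $B/s=10K$ and $W\ge640\,tK$, (G3) fails for at most $I/4+160\,tKn$.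

For (G4) and (G5) fix $p$ and let $\tau_1<\tau_2<\cdots$ be the times of its list. At index $j$ we have $\pi_w+\varphi_w=\tau_{j+w}-\tau_{j-w}$. For $j$ in one residue class modulo $2w$, the intervals $[\tau_{j-w},\tau_{j+w}]\subseteq[\alpha_p,\beta_p]$ have disjoint interiors, so fewer than $\Gamma$ of them are longer than $\ell_p/\Gamma$. This gives fewer than $2w\Gamma$ indices with $\pi_w+\varphi_w>\ell_p/\Gamma$. Hence at most $2VGn+8Wn\le4tB^{19/20}n+8Wn$ incidences satisfy (G0) but not (G4).

Call an index $j$ \emph{failing} if its incidence satisfies (G0) and (G4), is young, and has $\mu_j<\lambda_j/G$; a subscript $j$ denotes the value at the $j$-th incidence, and $\varphi_j$ is the value of $\varphi_W$. Let $e_j=\log(\ell_p/P_j)$ for all indices $j$. Since $P_j=\tau_j-\alpha_p$ increases with $j$, the sequence $e_j$ decreases. For failing $j$ we have $e_j\ge1$, because $P_j\le\ell_p/2$, and $e_j\le\log(2n/t)\le B$, because $P_j\ge W\ge t$ by \eqref{eq:window}. Moreover $P_{j+W}=P_j+\varphi_j\ge\varphi_j$, so by \eqref{eq:mu}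
\[
e_{j+W}\le\log\frac{\ell_p}{\varphi_j}\le\log\frac{2F_j}{\varphi_j}=\mu_j+1\le2\mu_j<\frac2G\,\lambda_j\le\frac2G\,e_j ,
\]
where the last step uses $\varphi_j\le\ell_p$. If $j_1<\dots<j_r$ are failing indices in one residue class modulo $W$, then $e_{j_{i+1}}\le e_{j_i+W}<(2/G)\,e_{j_i}$. For $r\ge2$ this gives $1\le e_{j_r}<(2/G)^{r-1}B\le B^{1-(r-1)/25}$, so $r\le25$. Thus each $p$ has at most $25W$ failing indices, and by time reversal at most $25W$ failures of the condition for old incidences: at most $50Wn$ incidences in total.

Add up, using \eqref{eq:B0}. The coefficient of $I$ is at most $\frac14+\frac14$, and the remaining terms are at most $160\,tKn+tKn+60Wn\le(161+76800)\,tKn$.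
\end{proof}

\section{Good incidences in one rectangle}\label{sec:rectangle}

Fix a rectangle $b$ and let $X$ be the set of points $p\in b$ such that $(p,b)$ is good and young. All quantities and all companions now refer to $b$, which we drop from the notation. The values $F(p)=\beta_p-\tau_b$ are distinct. The basic observation is that two points that are not companions of each other must fail in opposite directions of time.

\begin{lemma}\label{lem:pair}
Let $w\in\{V,W\}$, and let $p,q\in X$ with $F(q)<F(p)$, neither a $w$-companion of the other. Then $P(p)<P(q)$ and $F(q)<\varphi_w(p)$.
\end{lemma}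

\begin{proof}
By \eqref{eq:window}, $F(p)>F(q)\ge\varphi_w(q)$, so $p$ is a forward companion of $q$. It is then not a backward companion: $P(p)<\pi_w(q)\le P(q)$. Now $P(q)>P(p)\ge\pi_w(p)$, so $q$ is a backward companion of $p$, hence not a forward one: $F(q)<\varphi_w(p)$.
\end{proof}

Apply Lemma~\ref{lem:decomp} to $X$ with the parameters $\sigma$ and $s$.

\begin{lemma}\label{lem:corner}
Each corner class has at most $260\,tK$ points.
\end{lemma}

\begin{proof}
By reflection let $E$ be the upper right class. Draw an arc $p\to q$ between distinct points of $E$ if
\begin{itemize}
\item[(1)] $q$ is below $p$ and is a $V$-companion of $p$, or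
\item[(2)] $q$ is to the left of $p$ and is a $V$-companion of $p$, or
\item[(3)] $q$ is below and to the left of $p$ and is a forward $V$-companion of $p$.
\end{itemize}
By Lemma~\ref{lem:decomp}(a), $q$ lies in one of the two lower horizontal $\sigma$-strips of $p$ in case (1), in one of the two left vertical $\sigma$-strips in case (2), and in the lower left $\sigma$-cell in case (3). By (G1) and (G2) each of these five regions accounts for at most $t-2$ arcs from $p$. Lemma~\ref{lem:indep} gives an independent $E'\subseteq E$ with $|E|\le10t|E'|$.

Let $p,q\in E'$ with $F(q)<F(p)$. We claim that $F(q)<\varphi_V(p)$. If $q$ is below and to the left of $p$, this is the absence of an arc $p\to q$ of kind (3). If $p$ is below and to the left of $q$, the absence of an arc $q\to p$ of kind (3) gives $F(p)<\varphi_V(q)\le F(q)$, which is impossible. Otherwise one of the two points, $p_1$, is above and to the left of the other, $p_2$. There is no arc $p_2\to p_1$ of kind (2) and no arc $p_1\to p_2$ of kind (1), so neither point is a $V$-companion of the other, and Lemma~\ref{lem:pair} gives the claim.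

By (G4) and youth, $\varphi_V(p)\le\ell_p/G\le2F(p)/G$. So along $E'$, ordered by decreasing $F$, the value of $F$ drops by a factor more than $G/2\ge B^{1/25}$ at each step. Since $t\le V\le F<2n$, we get $(|E'|-1)\cdot\frac1{25}\log B\le B$, so $|E'|\le25K+1\le26K$.
\end{proof}

In a slab class the same argument, with the window $W$ and (G4) alone, only halves $F$ at each step and allows about $B$ mutual non-companions per class. With about $B^{7/10}$ classes this is far too much. Here the second half of Lemma~\ref{lem:pair}, on the pasts, and condition (G5) come in: they force $\log F$ itself to change geometrically.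

\begin{lemma}\label{lem:double}
Let $Z\subseteq X$ be a set in which no point is a $W$-companion of another. Then $|Z|\le3+G\log B$.
\end{lemma}

\begin{proof}
Let $Z=\{p_1,\dots,p_m\}$ with $m\ge3$ and $F_1>\dots>F_m$, where $F_i,P_i,\varphi_i,\lambda_i,\mu_i$ denote the values of $F,P,\varphi_W,\lambda,\mu$ at $p_i$. Lemma~\ref{lem:pair} gives $P_i<P_{i+1}$ and $F_{i+1}<\varphi_i$; youth of $p_m$ gives $P_m\le F_m$; and $\varphi_i<F_i$ by \eqref{eq:mu}. Together,
\[
P_1<\dots<P_m\le F_m<\varphi_{m-1}<F_{m-1}<\varphi_{m-2}<F_{m-2}<\dots<\varphi_1<F_1 .
\]
Let $M_i=\sum_{k=i}^{m-1}\mu_k$, with $M_m=0$. For $i\le m-1$ the intervals $[\log\varphi_k,\log F_k]$ with $i<k\le m-1$ are disjoint, have lengths $\mu_k$, and lie in the open interval $(\log P_i,\log\varphi_i)$ of length $\lambda_i$. Hence $\lambda_i>M_{i+1}$. By (G5), $\mu_i\ge\lambda_i/G\ge M_{i+1}/G$, so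
\[
M_i=\mu_i+M_{i+1}\ge(1+1/G)\,M_{i+1},\qquad M_{m-1}=\mu_{m-1}\ge1 .
\]
Using $1+u\ge2^u$ for $u\in[0,1]$, we obtain $\lambda_1>M_2\ge(1+1/G)^{m-3}\ge2^{(m-3)/G}$. On the other hand $\varphi_1<2n$ and $P_1\ge W\ge t$ give $\lambda_1\le\log(2n/t)\le B$. Therefore $(m-3)/G<\log B$.
\end{proof}

\begin{lemma}\label{lem:slab}
The slab classes contain at most $tK$ points altogether.
\end{lemma}

\begin{proof}
In a slab class $Y$ draw an arc $p\to q$ if $q$ is a $W$-companion of $p$. By Lemma~\ref{lem:decomp}(b), all such $q$ lie in four $s$-strips of $p$, so by (G3) the out-degrees are at most $4(t-2)$. Lemmas~\ref{lem:indep} and~\ref{lem:double} give $|Y|\le8t(3+G\log B)$. There are at most $4(\sigma+1)\lceil2^s\rceil\le4\cdot2B^{3/5}\cdot2B^{1/10}=16B^{7/10}$ classes, and the last inequality of \eqref{eq:B0} finishes the proof.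
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
By Lemmas~\ref{lem:corner} and~\ref{lem:slab}, every rectangle has at most $4\cdot260\,tK+tK=1041\,tK$ good young incidences. Time reversal turns good old incidences into good young ones, so the same bound holds for those. With Lemma~\ref{lem:bad},
\[
I\le\tfrac12I+77000\,tKn+2082\,tKn,
\]
and hence $I\le2\cdot10^5\,tnK$.
\end{proof}

Together with the reduction after Proposition~\ref{prop:upper} and the construction of Section~\ref{sec:lower}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{CDLSW}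
Ting-Wei Chao, Zichao Dong, Hong Liu, Xichao Shu and Shuaichao Wang,
\emph{A dichotomy for hypergraph Zarankiewicz problems on axis-parallel boxes},
arXiv:2604.20815 (2026).

\end{thebibliography}
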